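\title{Loxodromic outer automorphisms without geodesic axes in a relative free factor complex}

\begin{abstract}
Let $\Gamma=A*C*\mathbb Z$ with $|A|\ge 4$ and $C\neq 1$, and let $\mathcal A=\{[A],[C]\}$. For every nontrivial $z\in A$ we construct an outer automorphism $\phi$ that acts loxodromically on the complex of free factor systems of $\Gamma$ relative to $\mathcal A$, with stable translation length exactly $2$, such that $\phi^n$ has a bi-infinite geodesic axis if and only if $z^n=1$. For $\Gamma=F_3=\langle a,c,t\rangle$ and $\mathcal A=\{[\langle a\rangle],[\langle c\rangle]\}$ this gives an explicit loxodromic element no power of which has an axis. Hence there is, in general, no exponent $n(\Gamma;\mathcal A)$ such that the $n$-th power of every loxodromic element has an axis. The proof uses only folding of trees with trivial edge stabilizers; hyperbolicity of the complex is not used.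
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\Gamma$ be a group, and write $[B]$ for the conjugacy class of a subgroup $B$. A \emph{free factor system} of $\Gamma$ is a set $\{[B_1],\dots,[B_m]\}$, $m\ge 0$, where the $B_i$ are nontrivial and $\Gamma=B_1*\cdots*B_m*F$ with $F$ free of finite rank, possibly trivial. The $B_i$, up to conjugacy, are its \emph{components}. Free factor systems are partially ordered: $\mathcal B\sqsubseteq\mathcal B'$ if every component of $\mathcal B$ is conjugate to a subgroup of a component of $\mathcal B'$, and $\mathcal B\sqsubset\mathcal B'$ if moreover $\mathcal B\ne\mathcal B'$.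

Fix a free factor system $\mathcal A$. The \emph{complex of free factor systems of $\Gamma$ relative to $\mathcal A$}, written $\mathcal{FF}(\Gamma;\mathcal A)$ or $\mathcal{CFFS}(\Gamma;\mathcal A)$, has as vertices the free factor systems $\mathcal B$ with $\mathcal A\sqsubset\mathcal B\sqsubset\{[\Gamma]\}$, and as simplices the chains $\mathcal B_0\sqsubset\dots\sqsubset\mathcal B_p$ of vertices. The vertex set carries the edge-path metric $d$ of the $1$-skeleton, with edges of length $1$. The subgroup $\mathrm{Out}(\Gamma;\mathcal A)\le\mathrm{Out}(\Gamma)$ that preserves $\mathcal A$ acts by simplicial isometries. It is known, by work of Handel and Mosher, that apart from a small number of low-complexity exceptional cases the complex is connected and Gromov hyperbolic.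

Assume that the complex is nonempty and connected. The \emph{stable translation length} of $\phi\in\mathrm{Out}(\Gamma;\mathcal A)$ is $\|\phi\|=\lim_{j\to\infty}d(v,\phi^jv)/j$; it does not depend on the vertex $v$, and $\|\phi^n\|=n\|\phi\|$ for $n\geq 1$. The element $\phi$ is \emph{loxodromic} if $\|\phi\|>0$. A \emph{bi-infinite geodesic axis}, or simply an \emph{axis}, of $\phi$ is a sequence of vertices $(y_i)_{i\in\mathbb Z}$ such that $d(y_i,y_j)=|i-j|$ for all $i,j$, and $\phi(y_i)=y_{i+\tau}$ for all $i$, for some integer $\tau\ne0$. The following question comes from the overview \cite{HM} of Handel and Mosher.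

\begin{quote}
\textbf{Question.} Is there an integer $n=n(\Gamma;\mathcal A)\ge1$ such that, for every loxodromic $\phi\in\mathrm{Out}(\Gamma;\mathcal A)$, the power $\phi^n$ has an axis in $\mathcal{FF}(\Gamma;\mathcal A)$?
\end{quote}

A loxodromic element moves points at a linear rate, and an axis realizes this rate exactly: if $\phi^n$ shifts an axis by $\tau$, then $d(y_0,\phi^{nj}y_0)=j|\tau|$ and so $\|\phi\|=|\tau|/n$. A positive answer would therefore place all stable translation lengths in $\frac1n\mathbb Z$. In the simplest geometry, a simplicial tree, every loxodromic automorphism has an axis and $n=1$ works. In a hyperbolic graph one is led to guess that a power is the only correction needed. The natural strategy is to find an invariant family of geodesics that follow an orbit of $\phi$ and pass through boundedly many vertices at each stage, and to let the pigeonhole principle produce a periodic one. Our examples show how this strategy can break down. There is such an invariant family of parallel geodesics, but it is indexed by a component $A$ of $\mathcal A$, and $\phi$ permutes it by multiplication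 with an element of $A$.

\subsection{The answer}

The answer to the question is no. Here is the construction. Let $\Gamma=A*C*\langle t\rangle$ with $\langle t\rangle\cong\mathbb Z$, $|A|\ge4$ and $C\neq1$, and let $z\in A\setminus 1$. Choose
\[
b\in A\setminus1,\qquad b'\in A\setminus\{1,z,z^{-1}\},\qquad k\in C\setminus1,\qquad N=100,
\]
and put
\[
p=tbt^{-1}b',\qquad t_1=ztk,\qquad p_1=t_1bt_1^{-1}b' .
\]
Let $\theta$ and $D$ be the automorphisms of $\Gamma$ given by $\theta|_A=\mathrm{id}$, $\theta|_C=\mathrm{id}$, $\theta(t)=ztk$, and by $D|_A=\mathrm{id}$, $D(t)=t$, $D(c)=pcp^{-1}$ for $c\in C$. (Their inverses send $t$ to $z^{-1}tk^{-1}$ and $c$ to $p^{-1}cp$, respectively.) Since $D(p)=p$ and $\theta(p)=p_1$, the automorphism $\Phi=\theta D^N$ satisfies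
\begin{equation}\label{eq:Phi}
\Phi|_A=\mathrm{id},\qquad \Phi(t)=t_1,\qquad \Phi(p)=p_1,\qquad \Phi(c)=p_1^Nc\,p_1^{-N}\quad(c\in C).
\end{equation}
Let $\phi=\phi_z$ be the outer class of $\Phi$. It preserves $[A]$ and $[C]$.

\begin{theorem}\label{thm:main}
Let $\Gamma=A*C*\langle t\rangle$, where $A$ and $C$ are arbitrary groups with $|A|\ge4$ and $C\ne1$, and $\langle t\rangle\cong\mathbb Z$. Let $\mathcal A=\{[A],[C]\}$. Then $\mathcal{FF}(\Gamma;\mathcal A)$ is a nonempty connected graph. For every $z\in A\setminus1$ the element $\phi=\phi_z\in\mathrm{Out}(\Gamma;\mathcal A)$ acts loxodromically, with stable translation length exactly $2$, and for all $n\ge1$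
\[
\phi^n\text{ has a bi-infinite geodesic axis}\iff z^n=1 .
\]
\end{theorem}

\begin{corollary}\label{cor:main}
Let $(\Gamma;\mathcal A)$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(1)] If $A$ has an element of infinite order, then some loxodromic element has no power with an axis, so no exponent $n(\Gamma;\mathcal A)$ exists. This applies to $\Gamma=F_r$, $r\ge3$, with $A=F_i$, $C=F_j$, $i,j\ge1$, $i+j=r-1$.
\item[(2)] If $A$ has elements of unbounded finite order, then no exponent $n(\Gamma;\mathcal A)$ exists.
\item[(3)] For $\Gamma=A*C*\mathbb Z$ and $\mathcal A=\{[A],[C]\}$ with $A,C\ne1$, a valid exponent is divisible by the order of every element of $A$ if $|A|\ge4$, and by the order of every element of $C$ if $|C|\ge4$.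
\end{enumerate}
\end{corollary}

\begin{proof}
For (1) take $\phi_z$ with $z$ of infinite order. If $n$ is a valid exponent and $|A|\geq 4$, then $\phi_z^n$ has an axis, so $z^n=1$, for every $z\in A\setminus1$. This gives (2) and the first half of (3); the second half follows by exchanging $A$ and $C$.
\end{proof}

In the smallest free case, $\Gamma=F_3=\langle a,c,t\rangle$ with $\mathcal A=\{[\langle a\rangle],[\langle c\rangle]\}$, take $z=b=a$, $b'=a^2$, $k=c$. Then
\[
a\mapsto a,\qquad t\mapsto t_1=atc,\qquad c\mapsto p_1^{100}\,c\,p_1^{-100},\qquad p_1=t_1at_1^{-1}a^2,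
\]
is loxodromic with stable translation length $2$, and no positive power of it has an axis. The translation length is an integer, so the failure is not visible in translation lengths. We make no claim about pairs $(\Gamma;\mathcal A)$ not covered by the theorem.

\subsection{A model graph}\label{sec:model}

The mechanism is visible in a graph that has nothing to do with free products. Let $A$ be a group and $z\in A$. Let $Y$ have vertices $w_{i,a}$, $u_{i,a}$ and $h_i$ for $i\in\mathbb Z$, $a\in A$, and let $w_{i,a}$ be joined to $u_{i-1,a}$, to $u_{i,a}$ and to the \emph{hub} $h_i$; see Figure~\ref{fig:ladder}. For each $a$ we have the line $\gamma_a=(\dots,w_{i,a},u_{i,a},w_{i+1,a},\dots)$. Let $\sigma$ be the automorphism $w_{i,a}\mapsto w_{i+1,az}$, $u_{i,a}\mapsto u_{i+1,az}$, $h_i\mapsto h_{i+1}$; then $\sigma(\gamma_a)=\gamma_{az}$.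

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {0,3,6} {
  \foreach \y in {0,1,2} { \draw[gray] (\x+0.7,-1) -- (\x,\y); }
  \draw[fill=gray!40] (\x+0.62,-1.08) rectangle (\x+0.78,-0.92);
}
\foreach \y in {0,1,2} {
  \draw[thick] (-0.8,\y) -- (7,\y);
  \foreach \x in {0,3,6} { \fill (\x,\y) circle (2.2pt); }
  \foreach \x in {1.5,4.5} { \draw[fill=white] (\x,\y) circle (2.2pt); }
}
\draw[dashed,->] (0.12,1.06) -- (2.86,1.92);
\draw[dashed,->] (0.12,0.06) -- (2.86,0.92);
\node at (1.15,1.6) {$\sigma$};
\node[right] at (7,0) {$\gamma_{az^{-1}}$};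
\node[right] at (7,1) {$\gamma_{a}$};
\node[right] at (7,2) {$\gamma_{az}$};
\node[below] at (0.7,-1.08) {$h_0$};
\node[below] at (3.7,-1.08) {$h_1$};
\node[below] at (6.7,-1.08) {$h_2$};
\end{tikzpicture}
\caption{Part of the model graph $Y$. There is one horizontal line $\gamma_a$ for each $a\in A$, with black vertices $w_{i,a}$ and white vertices $u_{i,a}$. The hub $h_i$ is joined to all black vertices $w_{i,a}$ of level $i$. The automorphism $\sigma$ raises the level by one and carries $\gamma_a$ to $\gamma_{az}$.}
\label{fig:ladder}
\end{figure}

Give $w_{i,a}$ and $h_i$ height $2i$, and $u_{i,a}$ height $2i+1$. Height changes by at most $1$ along an edge and $\sigma$ raises it by $2$, so $\|\sigma\|\ge2$. Following $\gamma_a$ and then changing lines through $h_j$ gives $d(w_{0,a},\sigma^jw_{0,a})\le2j+2$, so $\|\sigma\|=2$. An axis of $\sigma^n$ is then shifted by $2n$ and gains height $2n$ in $2n$ steps, so every step gains height. The only upward edges are $w_{i,a}u_{i,a}$ and $u_{i,a}w_{i+1,a}$, so the axis is a line $\gamma_a$. Since $\sigma^n\gamma_a=\gamma_{az^n}$, an axis of $\sigma^n$ exists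 exactly when $z^n=1$. In short: changing lines is cheap, so all lines stay within bounded distance of one another, but it is not free, so an axis cannot afford it even once per period.

The proof of Theorem~\ref{thm:main} finds this configuration in $\mathcal{FF}(\Gamma;\mathcal A)$, with $\phi$ in the role of $\sigma$. After preliminaries on trees (Section~\ref{sec:trees}) we show that the complex is a connected bipartite graph (Section~\ref{sec:graph}) and construct the hubs and lines (Section~\ref{sec:ladder}). The difficulty is that the complex has many more vertices than $Y$, so it may contain shortcuts and other axes. To exclude them we need a height function on the whole complex. It is built from a real-valued twisting coordinate attached to each hub, which can jump by a large amount only across the link of that hub (Section~\ref{sec:kappa}). Counting the hubs that a vertex has ``passed'' gives the height (Section~\ref{sec:height}), and Section~\ref{sec:axes} repeats the argument just given for $Y$.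

\section{Trees with trivial edge stabilizers}\label{sec:trees}

We write $g^x=xgx^{-1}$, $B^x=xBx^{-1}$, and $x\sim y$ for conjugacy of elements or subgroups. The facts recalled here are standard; see Serre \cite{Serre}. Fact (F2) is the form of Kurosh's theorem that we need.

In a simplicial tree with edges of length $1$, $[x,y]$ is the geodesic from $x$ to $y$. For $x\neq y$ the \emph{direction of $y$ at $x$} is the germ of $[x,y]$ at $x$; at a vertex, directions are the same as incident edges. The nearest-point projection $\operatorname{proj}_X$ to a closed subtree $X$ is $1$-Lipschitz. A map of trees is \emph{simplicial} if it sends vertices to vertices and each edge isometrically onto an edge. A $G$-tree is \emph{good} if $G$ acts simplicially, without inversions and with trivial edge stabilizers. A subgroup is \emph{elliptic} if it fixes a point. Collapsing each component of a $G$-invariant union of edges to a point turns a good tree into a good tree.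

\begin{enumerate}
\item[(T1)] A concatenation of nondegenerate geodesic segments is geodesic if at each junction the two segments leave in different directions. A locally injective simplicial map of trees is injective.
\item[(T2)] An automorphism $g$ without inversion either fixes a vertex or is \emph{hyperbolic}: it translates a line $\operatorname{Ax}(g)$, which is its only invariant line, by a positive integer. In that case, if $y'$ is the projection of a point $y$ to $\operatorname{Ax}(g)$ and $j\ne0$, then $[y,g^jy]=[y,y']\cup[y',g^jy']\cup[g^jy',g^jy]$. If $y\ne gy$ and the directions of $y$ and $g^2y$ at $gy$ differ, then $g$ is hyperbolic, $y\in\operatorname{Ax}(g)$, and the translation length is $d(y,gy)$.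
\item[(T3)] In a good tree a nontrivial elliptic subgroup $B$ fixes exactly one point $\operatorname{Fix}(B)$, a vertex, and each element of $B\setminus1$ moves every direction at $\operatorname{Fix}(B)$.
\item[(F0)] If $G=B_1*\dots*B_m*F$ with $B_i\neq1$ and $F$ free, there is a good $G$-tree with vertices $x_1,\dots,x_m$ in distinct orbits such that $\operatorname{Stab}(x_i)=B_i$ and all vertices outside these orbits have trivial stabilizer. If $G=B_1*B_2$, one such tree is the \emph{Bass--Serre tree}, with vertices the cosets $\gamma B_1$, $\gamma B_2$ and one edge $[\gamma B_1,\gamma B_2]$ for each $\gamma\in G$.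
\item[(F1)] In the situation of (F0), if $B_i\cap B_j^g\ne1$, then $i=j$ and $g\in B_i$.
\item[(F2)] Let $K$ act on a good tree $S$. Let $S_0\subset S$ be a lift of a maximal subtree of $K\backslash S$. For each remaining edge of $K\backslash S$ choose a lift with one endpoint in $S_0$ and an element $\tau\in K$ such that the other endpoint lies in $\tau S_0$. Then $K$ is the free product of the stabilizers $K_x$ of the vertices $x$ of $S_0$ and of the infinite cyclic groups $\langle\tau\rangle$. In particular, $K$ is the free product of representatives of its vertex stabilizers and a free group isomorphic to $\pi_1(K\backslash S)$, and every vertex stabilizer is a free factor of $K$.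
\item[(F3)] If $B$ is a free factor of $G$ and $B\le K\le G$, then $B$ is a free factor of $K$. (Apply (F2) to $K$ acting on the Bass--Serre tree of $G=B*B'$.)
\item[(F4)] Every element of $X*X'$ has a unique normal form $g_1\cdots g_r$ with the $g_i$ nontrivial and alternately in $X$ and $X'$. An element not conjugate into a factor is conjugate to a normal form of even length $r\ge2$, and this normal form is unique up to cyclic permutation.
\item[(F5)] The quotient of $X*X'$ by the normal closure of $X$ is $X'$; we call this \emph{killing} $X$. A free product of two nontrivial groups is not abelian, so $X*X'\cong\mathbb Z$ forces $X=1$ or $X'=1$.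
\end{enumerate}

\subsection*{Folds}
Let $S$ be a good $G$-tree and let $e_1,e_2$ be oriented edges with a common initial vertex that lie in different orbits of unoriented edges. The \emph{fold} of $e_1$ and $e_2$ is the quotient $q:S\to S_1$ that identifies $\gamma e_1$ with $\gamma e_2$ for all $\gamma\in G$. Since stabilizers are trivial and the orbits differ, the pairs $\{\gamma e_1,\gamma e_2\}$ are pairwise disjoint. The graph $S_1$ is a tree. Indeed, identifying two distinct edges of a tree with a common initial vertex gives a tree; hence so does performing finitely many of the identifications one after another, because each remaining pair still consists of distinct edges with a common initial vertex; and a circuit in $S_1$ involves finitely many identifications, so it would be present at a finite stage. The nontrivial identification classes of oriented edges are the pairs $\{\gamma e_1,\gamma e_2\}$, which have a common initial vertex in $S$, and their reverses, which have a common terminal vertex.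

The next lemma is the main tool of the paper. Part (c) says that a map which factors into $m-1$ folds distorts geodesics by at most $m-1$, because one fold creates only backtracks of depth one.

\begin{lemma}\label{lem:fold}
Let $g:S\to R$ be an equivariant simplicial map of good $G$-trees, where $R$ has one orbit of edges and $S$ has $m$ orbits of edges, $1\le m<\infty$.
\begin{enumerate}
\item[(a)] Two distinct edges of $S$ with the same image lie in different orbits.
\item[(b)] If $m=1$, then $g$ is an isomorphism. If $m\ge2$, then $g$ identifies two distinct edges at some vertex, and $g$ factors as $S\xrightarrow{q}S_1\xrightarrow{g_1}R$, where $q$ is a fold, $S_1$ is a good tree with $m-1$ edge orbits, and $g_1$ is simplicial and equivariant.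
\item[(c)] For vertices $u,v$ of $S$ and a vertex $y\in[u,v]$ we have $d\big(g(y),[g(u),g(v)]\big)\le m-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $e'=\gamma e$ and $g(e')=g(e)$, then $\gamma$ stabilizes the edge $g(e)$, so $\gamma=1$.

(b) If $m=1$, then $g$ is injective on edges by (a), hence injective by (T1), and it is onto because $R$ has one edge orbit. If $m\ge2$, take edges $e,e'$ in different orbits. Then $g(e)=\gamma g(e')=g(\gamma e')$ for some $\gamma$, so $g$ is not injective, and by (T1) it identifies distinct edges $e_1,e_2$ at a vertex. They lie in different orbits by (a). Orient them away from the common vertex; then $g$ factors through their fold. An element that stabilizes an edge of $S_1$ stabilizes its image in $R$ and is trivial, so $S_1$ is good.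

(c) We induct on $m$; the case $m=1$ follows from (b). For $m\ge2$ factor $g=g_1q$. Since $g_1$ is $1$-Lipschitz, it suffices to show $d(q(y),[q(u),q(v)])\le1$. Write $[u,v]=f_1\cdots f_r$ with oriented edges $f_i$ from $y_{i-1}$ to $y_i$. The path $q(f_1)\cdots q(f_r)$ backtracks at $y_i$ if and only if $\bar f_i$ and $f_{i+1}$ are identified. These two edges have a common initial vertex, so they have no common terminal vertex, and the condition is $\{\bar f_i,f_{i+1}\}=\{\gamma e_1,\gamma e_2\}$ for some $\gamma$. Call $y_i$ a \emph{fold turn} in this case. Consecutive vertices $y_i,y_{i+1}$ are not both fold turns: otherwise $f_{i+1}=\gamma e_\alpha$ and $\bar f_{i+1}=\gamma'e_\beta$, which gives an inversion if $\alpha=\beta$ and puts $e_1,e_2$ in one orbit if $\alpha\ne\beta$.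

So the pairs $f_i,f_{i+1}$ at fold turns are disjoint. Delete their images from the path. The result is reduced. A backtrack at a new adjacency would read $q(\bar f_i)=q(f_{i+2l+1})$ with $l\ge1$, so these two distinct edges would have a common initial or a common terminal vertex in $S$; but their initial vertices $y_i,y_{i+2l}$ are distinct, and so are their terminal vertices $y_{i-1},y_{i+2l+1}$. Hence the shortened path is $[q(u),q(v)]$. It contains $q(y_i)$ whenever $y_i$ is not a fold turn, and a fold turn is adjacent to such a vertex.
\end{proof}

\section{The complex is a connected bipartite graph}\label{sec:graph}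

From now on $\Gamma=A*C*\langle t\rangle$ and $\mathcal A=\{[A],[C]\}$ are as in Theorem~\ref{thm:main}, and $\mathcal{FF}=\mathcal{FF}(\Gamma;\mathcal A)$. This section and the two lemmas of the next use only $A,C\ne1$, so their statements remain true when $A$ and $C$ are exchanged. Let $\varepsilon:\Gamma\to\mathbb Z$ kill $A$ and $C$ and send $t$ to $1$.

\subsection{The five types of vertices}

A \emph{basis} is a triple $(A',C',s)$ with $A'\sim A$, $C'\sim C$, $\langle s\rangle\cong\mathbb Z$ and $\Gamma=A'*C'*\langle s\rangle$. Then $\varepsilon(s)=\pm1$, because $\varepsilon$ is onto and kills $A'$ and $C'$. The \emph{label} of a subgroup $B\le\Gamma$ is the subset of the set of symbols $\{A,C,\varepsilon\}$ that contains $A$ if $B$ contains a conjugate of $A$, contains $C$ if $B$ contains a conjugate of $C$, and contains $\varepsilon$ if $\varepsilon(B)\ne0$. The label is a conjugacy invariant and grows with $B$. The \emph{type} of a free factor system is the list of the labels of its components. A basis $(A',C',s)$ determines five vertices of $\mathcal{FF}$: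
\[
\begin{array}{lll}
\text{lower:} & \text{type } A|C|\varepsilon & \{[A],[C],[\langle s\rangle]\}\\
 & \text{type } AC & \{[A'*C']\}\\[2pt]
\text{upper:} & \text{type } A\varepsilon|C & \{[A'*\langle s\rangle],[C]\}\\
 & \text{type } A|C\varepsilon & \{[A],[C'*\langle s\rangle]\}\\
 & \text{type } AC|\varepsilon & \{[A'*C'],[\langle s\rangle]\}
\end{array}
\]
The labels are read off with (F1): a conjugate of $A$ meets only one component nontrivially, and likewise for $C$. None of these systems equals $\mathcal A$ or $\{[\Gamma]\}$, which have types $A|C$ and $AC\varepsilon$.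

\begin{lemma}\label{lem:types}
\begin{enumerate}
\item[(a)] Every vertex of $\mathcal{FF}$ is one of the five vertices of some basis.
\item[(b)] If $v\sqsubseteq v'$ are vertices of the same type, then $v=v'$.
\item[(c)] If $v\sqsubset v'$ are vertices, then $v$ is lower and $v'$ is upper, and if $v$ has type $AC$ then $v'$ has type $AC|\varepsilon$. Every lower vertex lies below an upper one.
\end{enumerate}
Thus $\mathcal{FF}$ is a nonempty bipartite graph, and upper vertices are maximal among vertices.
\end{lemma}

\begin{proof}
(a) Let $v=\{[B_1],\dots,[B_m]\}$ with $\Gamma=B_1*\dots*B_m*F$. Let $B_i$ act on the tree of (F0) for $\Gamma=A*C*\langle t\rangle$, with $\langle t\rangle$ as the free part. Suppose $B_i\cap A^g\ne1$. As $\mathcal A\sqsubseteq v$, we have $A^g\le B_j^h$ for some $j,h$; by (F1), $j=i$ and $h\in B_i$, so $A^g\le B_i$. If also $A^{g'}\le B_i$, then $A^{g'}\le B_i\cap B_i^{g'g^{-1}}$, so $g'g^{-1}\in B_i$. Hence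
\begin{equation}\label{eq:oneclass}
\text{all conjugates of $A$ that meet $B_i$ nontrivially lie in $B_i$ and are $B_i$-conjugate,}
\end{equation}
and $B_i$ has at most one orbit of vertices with nontrivial stabilizer in the $\Gamma$-orbit of $\operatorname{Fix}(A)$. The same holds for $C$. By (F2), $B_i$ is the free product of at most one conjugate of $A$, at most one conjugate of $C$, and a free group $F_i$. Each of $A,C$ is conjugate into exactly one $B_i$, by (F1). So $\Gamma=A'*C'*F_1*\dots*F_m*F$ with $A'\sim A$, $C'\sim C$, and killing $A'$ and $C'$ gives $F_1*\dots*F_m*F\cong\mathbb Z$. By (F5) exactly one of these free groups is infinite cyclic, say equal to $\langle s\rangle$, and the others are trivial. Thus $(A',C',s)$ is a basis and each $B_i$ is the free product of some of $A',C',\langle s\rangle$, with $A'$ and $C'$ both used. If $\langle s\rangle=F$, we get $\mathcal A$ or type $AC$. Otherwise the components partition $\{A',C',\langle s\rangle\}$, and we get $\{[\Gamma]\}$ or one of the four remaining types.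

(b) The labels within a type are nonempty and disjoint, so each component $B$ of $v$ is conjugate into the component $B'$ of $v'$ with the same label; conjugate so that $B\le B'$. By (F3), $B'=B*X$. Let $K$ be the normal closure in $B'$ of the conjugates of $A$ and $C$ that lie in $B'$. By (a) and \eqref{eq:oneclass}, $B'/K$ is $\mathbb Z$ or $1$ according to whether $\varepsilon$ is in the label. Since $B$ has the same label, \eqref{eq:oneclass} shows that $K$ is also the normal closure of the conjugates of $A$ and $C$ that occur as free factors of $B$ in (a), so $B'/K\cong(B'/K)*X$. By (F5), $X=1$.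

(c) By (b) the types differ, and each label of $v$ is contained in a label of $v'$. The labels $A\varepsilon$ and $C\varepsilon$ are contained in no label of another type. The type $AC|\varepsilon$ needs a label containing $AC$ and one containing $\varepsilon$, which no other type offers. So $v$ is lower. The label $AC$ fits only into type $AC|\varepsilon$, and type $A|C|\varepsilon$ does not fit into type $AC$. Finally, both lower vertices of a basis lie below its vertex of type $AC|\varepsilon$.
\end{proof}

The five vertices of a basis lie in one connected component of $\mathcal{FF}$: the vertex of type $A|C|\varepsilon$ is adjacent to the three upper ones, and the vertex of type $AC$ is adjacent to the one of type $AC|\varepsilon$. We call it the \emph{component of the basis}. Two bases that share a vertex have the same component.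

\subsection{The tree of an upper vertex}

An upper vertex is $v=\{[B_1],[B_2]\}$ with $\Gamma=B_1*B_2$. Let $R_v$ be the Bass--Serre tree of this splitting. It is good, has one edge orbit and no global fixed point, and its vertex stabilizers are the conjugates of $B_1$ and $B_2$. If $w\sqsubseteq v$, then all components of $w$ are elliptic in $R_v$; so are $A$ and $C$.

\begin{lemma}\label{lem:Rv}
Up to equivariant isomorphism $R_v$ depends only on $v$. If $\Psi\in\mathrm{Aut}(\Gamma)$ represents $\psi\in\mathrm{Out}(\Gamma;\mathcal A)$, then $R_{\psi^{-1}v}$ is the tree $R_v$ with $\gamma$ acting as $\Psi(\gamma)$.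
\end{lemma}

\begin{proof}
Let $S,S'$ be the trees of splittings $B_1*B_2$ and $B_1'*B_2'$ with $B_i'\sim B_i$. The fixed points of $B_1$ and $B_2$ in $S'$ are distinct, since $S'$ has no global fixed point; let $\ell\ge1$ be their distance. Map the edge $[\operatorname{Fix}B_1,\operatorname{Fix}B_2]$ of $S$ linearly to the geodesic between them, extend equivariantly, and subdivide the edges of $S$ into $\ell$ pieces. If $\ell\ge2$, Lemma~\ref{lem:fold}(b) gives two identified edges at a vertex. This vertex is not a subdivision point, because each edge of $S$ maps to a geodesic. At an original vertex all edges lie in one orbit, which contradicts Lemma~\ref{lem:fold}(a). So $\ell=1$ and the map is an isomorphism by Lemma~\ref{lem:fold}(b). For the twisted action the endpoints of an edge have stabilizers $\Psi^{-1}(B_1)$ and $\Psi^{-1}(B_2)$, which gives the second statement.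
\end{proof}

\subsection{Connectedness}

\begin{proposition}\label{prop:connected}
The graph $\mathcal{FF}$ is connected.
\end{proposition}

The plan is to fold from a fixed tree to $R_v$ and to attach to every intermediate tree a component of $\mathcal{FF}$ that does not change under a fold. The obvious candidate, the system $\mathcal B(S)$ of conjugacy classes of nontrivial vertex stabilizers of $S$, may equal $\mathcal A$, which is not a vertex. We therefore use the one-edge collapses of $S$.

\begin{proof}
Call a good $\Gamma$-tree $S$ \emph{admissible} if it has at least one edge and finitely many edge orbits, $A$ and $C$ are elliptic, and no vertex of valence one has trivial stabilizer. For an edge $e$ of $S$ let $S_e$ be obtained by collapsing all edges outside $\Gamma e$, and let $c(S,e)=\mathcal B(S_e)$.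

\emph{Step 1: $c(S,e)$ is a vertex of $\mathcal{FF}$.} First, $S_e$ has no global fixed vertex. Suppose $y$ is one. As there is one edge orbit, all edges of $S_e$ are incident to $y$. So $e=[y,\beta]$ where $\beta$ has valence one and hence trivial stabilizer. The preimage $S_\beta$ of $\beta$ in $S$ is a subtree disjoint from its nontrivial translates. It embeds in the finite graph $\Gamma\backslash S$, so it is a finite tree whose vertices have trivial stabilizer, and $e$ is the only edge outside $S_\beta$ that touches it. If $S_\beta$ is a point, it has valence one in $S$; otherwise it has two leaves, and one of them has valence one in $S$. Both contradict admissibility. By (F2), either $\Gamma\backslash S_e$ is a segment and $\Gamma=B_1*B_2$ with $B_1,B_2\ne1$, or it is a loop and $\Gamma=B*\mathbb Z$. We have $\mathcal A\sqsubseteq c(S,e)\neq\{[\Gamma]\}$. Also $c(S,e)\ne\mathcal A$: in the first case $\varepsilon(B_i)\ne0$ for some $i$, and in the second there is only one component. In the second case $c(S,e)$ has type $AC$, the only type with one component.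

\emph{Step 2: good trees $S$ with two edge orbits and $\mathcal B(S)=\mathcal A$.} By (F2), killing $A$ and $C$ gives $\pi_1(\Gamma\backslash S)\cong\mathbb Z$. A connected graph with two edges and first Betti number $1$ has two vertices, and here their groups are conjugates of $A$ and $C$. So there are vertices $x',x''$ with stabilizers $A'\sim A$, $C'\sim C$ and orbit representatives $e_1=[x',x'']$ and $e_2$, where
\[
\text{(I)}\ \ e_2=[x',\tau x''],\qquad\text{or}\qquad\text{(II)}\ \ e_2=[x',\tau x'],
\]
or (II) with $A$ and $C$ exchanged; by (F2), $(A',C',\tau)$ is a basis. In (I), both $S_{e_1}$ and $S_{e_2}$ have a loop as quotient; $A'*C'$ is elliptic in $S_{e_2}$ and $A'*C'^{\tau}$ in $S_{e_1}$. Lemma~\ref{lem:types}(b) gives $c(S,e_2)=\{[A'*C']\}$ and $c(S,e_1)=\{[A'*C'^\tau]\}$. In (II) the same argument gives $c(S,e_2)=\{[A'*C']\}$, and $c(S,e_1)=\{[\langle A',\tau\rangle],[C]\}$ because the right side is an upper vertex whose components are elliptic in $S_{e_1}$.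

\emph{Step 3: for admissible $S$, all $c(S,e)$ lie in one component.} Given two edge orbits, collapse all others to get $S''$; this does not change the two vertices $c$. By (F2), $\mathcal B(S'')$ is a free factor system, and $\mathcal A\sqsubseteq\mathcal B(S'')\sqsubseteq c$ for both. If $\mathcal B(S'')\ne\mathcal A$, it is a vertex equal or adjacent to both. Otherwise Step 2 applies. In (II) both are vertices of the basis $(A',C',\tau)$. In (I) they are vertices of the bases $(A',C',\tau)$ and $(A',C'^\tau,\tau)$, which share $\{[A],[C],[\langle\tau\rangle]\}$. Let $c(S)$ denote the component so obtained.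

\emph{Step 4: if $S\to S'$ is a fold of admissible trees, then $c(S)=c(S')$.} If $S$ has a third edge orbit $\Gamma e$, not involved in the fold, then the induced map $S_e\to S'_e$ is simplicial and both trees have one edge orbit, so it is an isomorphism by Lemma~\ref{lem:fold}(b), and $c(S,e)=c(S',e)$. Otherwise $S$ has two edge orbits, $S'$ has one, and $v'=\mathcal B(S')$ is a vertex with $\mathcal B(S)\sqsubseteq v'$. If $\mathcal B(S)\ne\mathcal A$, then $\mathcal B(S)$ is a vertex equal or adjacent to $v'$ and to each $c(S,e)$. So let $S$ be as in Step 2.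

In (I), a fold at a translate of $x'$ can be translated so that it identifies $e_1$ with $\alpha e_2$, $\alpha\in A'$, hence $x''$ with $\sigma x''$ for $\sigma=\alpha\tau$. Then $A'$ and $\langle C',\sigma\rangle$ are elliptic in $S'$, so $v'$ equals the upper vertex $\{[A],[\langle C',\sigma\rangle]\}$ of the basis $(A',C',\sigma)$. This basis also has the vertex $\{[A'*C']\}=c(S,e_2)$. A fold at a translate of $x''$ reduces to this case by exchanging $A$ and $C$ and using the representative $\tau^{-1}e_2=[x'',\tau^{-1}x']$.

In (II), all edges at $x''$ lie in one orbit, so the fold happens at a translate of $x'$. The edges at $x'$ in the orbit of $e_2$ end at the points $\alpha\tau^{\pm1}x'$, $\alpha\in A'$. After translating, the fold identifies $x''$ with $\sigma x'$, $\sigma=\alpha\tau^{\pm1}$. Then $\Gamma\backslash S'$ is a loop, $v'$ has type $AC$, and $\langle A'^\sigma,C'\rangle$ is elliptic in $S'$. Since $\langle A',\tau\rangle=A'*\langle\sigma\rangle=A'^\sigma*\langle\sigma\rangle$, the triple $(A'^\sigma,C',\sigma)$ is a basis. By Lemma~\ref{lem:types}(b), $v'$ is its vertex $\{[A'^\sigma*C']\}$,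 and it also has the vertex $\{[\langle A',\tau\rangle],[C]\}=c(S,e_1)$.

\emph{Step 5.} Let $S^0$ be the tree of shape (II) for the basis $(A,C,t)$, and let $v$ be any upper vertex. Map $S^0\to R_v$ equivariantly, sending $x',x''$ to the fixed points of $A,C$ and edges linearly to geodesics. Not both edge orbits map to points, since $R_v$ has no global fixed point. Collapse the edges that map to points and subdivide the others to get a simplicial map $S_1\to R_v$. Every $c(S_1,e)$ is one of the $c(S^0,e)$, and the vertices of $S_1$ with trivial stabilizer are subdivision points. Lemma~\ref{lem:fold}(b) gives folds $S_1\to S_2\to\dots\to S_m\cong R_v$. A vertex of $S_i$ with trivial stabilizer is the image of a subdivision point, whose two edges have distinct images in $R_v$ and hence in $S_i$; so each $S_i$ is admissible. By Steps 3 and 4, $v=\mathcal B(R_v)$ lies in $c(S^0)$. Every lower vertex is adjacent to an upper one.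
\end{proof}

\section{Hubs and lines}\label{sec:ladder}

Let $H=\langle A,t\rangle=A*\langle t\rangle$, and for $a\in A$ define
\[
\begin{array}{ll}
\mathcal H_0=\{[H],[C]\}, & \mathcal U_a=\{[A],[\langle C,at\rangle]\},\\[2pt]
\mathcal L_a=\{[A],[C],[\langle at\rangle]\}, & \mathcal L'_a=\{[A],[C],[\langle atk\rangle]\}.
\end{array}
\]
These are vertices of the bases $(A,C,at)$ and $(A,C,atk)$. We have $\mathcal L_a\sqsubset\mathcal H_0$, and $\mathcal L_a,\mathcal L'_a\sqsubset\mathcal U_a$. The vertex $\mathcal H_0$ will be a hub. We show first that its link, the set $\Lambda_0$ of vertices adjacent to it, is a copy of $A$.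

Let $T$ be the good $H$-tree with vertex set $H/A$, base vertex $x_0=A$, and edges $hE$, $h\in H$, oriented from $hx_0$ to $htx_0$. At $x_0$ the outgoing edges are the $aE$ and the incoming edges are the $at^{-1}E$, $a\in A$.

\begin{lemma}\label{lem:link}
We have $\Lambda_0=\{\mathcal L_a:a\in A\}$, and $\mathcal L_a=\mathcal L_{a'}$ only if $a=a'$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:types}(c) a vertex of $\Lambda_0$ has the form $\{[A],[C],[\langle s\rangle]\}$ for a basis $(A',C',s)$. As $\varepsilon(s)\ne0$, the element $s$ is conjugate into $H$, and after conjugating the basis $s\in H$. Let $H$ act on the tree of (F0) for the factors $A',C',\langle s\rangle$. By (F1) for $\Gamma=H*C$ we have $H\cap C^g=1$ for all $g$, and $H\cap A^g$ or $H\cap\langle s\rangle^g$ is nontrivial only if $g\in H$. So (F2) gives $H=A^h*\langle s\rangle^{h'}*F$ with $h,h'\in H$ and $F$ free. Killing $A$ gives $\mathbb Z\cong\mathbb Z*F$, so $F=1$. Conjugating by $h^{-1}$ we find $s_1\sim s$ with $H=\langle A,s_1\rangle$ and $\varepsilon(s_1)=\pm1$.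

\emph{Claim: $s_1\in At^{\pm1}A$.} Elliptic elements of $T$ are conjugate into $A$ and killed by $\varepsilon$, so every element of $s_1A$ is hyperbolic. Let $\delta_\pm$ be the direction of $s_1^{\pm1}x_0$ at $x_0$. If $\delta_+=\alpha\delta_-$ with $\alpha\in A$, replace $s_1$ by $s_1\alpha^{-1}$: this changes neither $\langle A,s_1\rangle$ nor $As_1A$ nor $s_1x_0$, and it replaces $s_1^{-1}x_0$ by $\alpha s_1^{-1}x_0$, so that now $\delta_+=\delta_-$. Thus either $\delta_+=\delta_-$ or the two lie in different $A$-orbits, and in both cases (T3) gives
\[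
\delta\ne\alpha\delta'\qquad\text{for all }\delta,\delta'\in\{\delta_+,\delta_-\},\ \alpha\in A\setminus1.
\]
By (T2), for $j\ge1$ the point $s_1^{\pm j}x_0$ lies in direction $\delta_\pm$ and at distance at least $d(x_0,s_1x_0)$ from $x_0$. Write $t=\alpha_0s_1^{j_1}\alpha_1\cdots s_1^{j_r}\alpha_r$ with $r\ge1$, $j_i\ne0$, $\alpha_i\in A$ and $\alpha_1,\dots,\alpha_{r-1}\ne1$. Put $g_i=\alpha_0s_1^{j_1}\cdots\alpha_{i-1}s_1^{j_i}$. The segments $[x_0,g_1x_0],[g_1x_0,g_2x_0],\dots$ end at $g_rx_0=tx_0$, and at $g_ix_0$ they leave in directions $g_i\delta$ and $g_i\alpha_i\delta'$ with $\delta,\delta'\in\{\delta_\pm\}$. These differ, so by (T1) the concatenation is geodesic and $1=d(x_0,tx_0)\ge d(x_0,s_1x_0)\geq1$. Hence $s_1x_0$ is a neighbor $\alpha t^{\pm1}x_0$ of $x_0$, which proves the claim.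

So one of $s_1^{\pm1}$ equals $\alpha t\alpha'\sim\alpha'\alpha t$, and the vertex is $\mathcal L_{\alpha'\alpha}$. If $\mathcal L_a=\mathcal L_{a'}$, then $at\sim(a't)^{\pm1}$, and $\varepsilon$ gives the sign $+$. Killing $C$, we get $at\sim a't$ in $A*\langle t\rangle$, and (F4) gives $a=a'$.
\end{proof}

Every vertex of type $A\varepsilon|C$ is $\{[\langle A',s\rangle],[C]\}$ for a basis $(A',C',s)$ with $\varepsilon(s)=1$, so Lemma~\ref{lem:link} applies to it with $A',C',s$ in place of $A,C,t$. Exchanging $A$ and $C$, it applies to type $A|C\varepsilon$ as well. This yields the rigidity that corresponds, in the model, to the absence of two-step paths between different lines at consecutive levels.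

\begin{lemma}[Matching]\label{lem:match}
Let $a,a'\in A$. Then $\mathcal L_a\ne\mathcal L'_{a'}$, and if $\mathcal L_a$ and $\mathcal L'_{a'}$ have a common neighbor, then $a=a'$.
\end{lemma}

\begin{proof}
Killing $A$ sends $at$ and $a'tk$ to $t$ and $tk$ in $C*\langle t\rangle$, and these are not conjugate by (F4), since $k\ne1$. So $at\not\sim a'tk$. As both have $\varepsilon=1$, this gives $\mathcal L_a\neq\mathcal L'_{a'}$. Let $u$ be a common neighbor, a vertex of a basis $(A',C',s)$ with $\varepsilon(s)=1$. If $u$ has type $AC|\varepsilon$, both elements are conjugate into $\langle s\rangle$, hence conjugate to $s$, a contradiction. If $u$ has type $A\varepsilon|C$, Lemma~\ref{lem:link} gives $at\sim a_1s$ and $a'tk\sim a_2s$ with $a_1,a_2\in A'$; killing $A$ gives $t\sim tk$, a contradiction. So $u$ has type $A|C\varepsilon$, and $at\sim c_1s$, $a'tk\sim c_2s$ with $c_1,c_2\in C'$. Killing $C$ gives $at\sim a't$ in $A*\langle t\rangle$, so $a=a'$.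
\end{proof}

Now let $\phi$ act. It preserves the order, so it preserves lower and upper vertices. Since $\Phi(at)=aztk$ and $\Phi(H)=\langle A,tk\rangle$, we have
\begin{equation}\label{eq:phiL}
\phi(\mathcal L_a)=\mathcal L'_{az},\qquad \phi(\mathcal H_0)=\{[\langle A,tk\rangle],[C]\}.
\end{equation}
Put $\mathcal H_i=\phi^i(\mathcal H_0)$, let $\Lambda_i=\phi^i(\Lambda_0)$ be its link, and define
\[
w_{i,a}=\phi^i(\mathcal L_{az^{-i}}),\qquad u_{i,a}=\phi^i(\mathcal U_{az^{-i}})\qquad(i\in\mathbb Z,\ a\in A).
\]
Then $w_{i,a}$ is adjacent to $\mathcal H_i$ and to $u_{i,a}$, and by \eqref{eq:phiL} $w_{i+1,a}=\phi^i(\mathcal L'_{az^{-i}})$ is adjacent to $u_{i,a}$. So $\gamma_a=(\dots,w_{i,a},u_{i,a},w_{i+1,a},\dots)$ is an edge path. Moreover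
\begin{equation}\label{eq:shift}
\phi(w_{i,a})=w_{i+1,az},\qquad\phi(u_{i,a})=u_{i+1,az},
\end{equation}
exactly as in the model. By \eqref{eq:phiL} and Lemma~\ref{lem:match}, $\Lambda_0\cap\Lambda_1=\emptyset$; hence $\Lambda_i\cap\Lambda_{i+1}=\emptyset$ and $\mathcal H_i\ne\mathcal H_{i+1}$ for all $i$.

\begin{example}
In $F_3=\langle a,c,t\rangle$ with $z=a$, $k=c$, the link $\Lambda_0$ is indexed by the classes of $a^mt$ and $\Lambda_1$ by the classes of $a^mtc$, $m\in\mathbb Z$. The classes of $a^mt$ and $a^mtc$ both lie in $\langle c,a^mt\rangle$, and Lemma~\ref{lem:match} says that two steps never lead from $a^mt$ to $a^{m'}tc$ with $m'\neq m$. But $\phi$ sends $a^mt$ to $a^{m+1}tc$. This mismatch by one in the exponent accumulates and never cancels.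
\end{example}

\begin{remark}\label{rem:theta}
So far only $\theta$ has mattered: the construction of the paths $\gamma_a$ works for $[\theta]$ as well. But $[\theta]$ fixes the vertex $\{[A*C]\}$, so it is not loxodromic. The factor $D^N$ has to remove such shortcuts. It fixes $\mathcal H_0$ and every $\mathcal L_a$, since $D|_H=\mathrm{id}$ and $D(C)\sim C$, and it twists the rest of the complex around $\mathcal H_0$. The next section measures this twisting.
\end{remark}

\section{The twisting coordinate}\label{sec:kappa}

Let $v\ne\mathcal H_0$ be an upper vertex, $R=R_v$, $x_A=\operatorname{Fix}(A)$ and $x_C=\operatorname{Fix}(C)$ in $R$. The automorphism $D$ leaves the action of $H$ alone and moves the fixed point of $C$ by $p$. So the position of $x_C$ along the axis of $p$ counts twists. For this to define a function of $v$ we need an origin and a unit on the axis. The word $p=tbt^{-1}b'$ is chosen so that its axis passes through $x_A$ in every tree $R_v$: each turn it makes compares a direction with a translate of the same direction by a nontrivial element of a conjugate of $A$, and by (T3) such a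 turn is never a backtrack.

\begin{lemma}\label{lem:axis}
We have $H\cap\operatorname{Stab}(x_A)=A$; in particular $\ell=d(x_A,tx_A)\ge1$. Let $\delta_\pm$ be the direction of $t^{\pm1}x_A$ at $x_A$. Then $p$ is hyperbolic in $R$ with translation length $2\ell$, and its axis $L$ passes through $x_A$, $tx_A$, $px_A$ in this order. From $x_A$, the axis starts with $[x_A,tx_A]$ on the positive side and with $[x_A,b'^{-1}tx_A]$ on the negative side; its directions at $x_A$ are $\delta_+$ and $b'^{-1}\delta_+$.
\end{lemma}

\begin{proof}
If $H$ were elliptic, then $\mathcal H_0\sqsubseteq v$, so $v=\mathcal H_0$ by maximality. Hence by (F2) $H=(H\cap\operatorname{Stab}(x_A))*X$ with $X\ne1$, and by (F3) $H\cap\operatorname{Stab}(x_A)=A*X'$. Killing $A$ gives $X'*X\cong\mathbb Z$, so $X'=1$.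

Consider $[x_A,tx_A]$, then $tb[x_A,t^{-1}x_A]=[tx_A,px_A]$, both of length $\ell$, and their $p$-translates. At $tx_A$ the two directions are $t\delta_-$ and $tb\delta_-$, distinct as $b\ne1$. At $px_A=tbt^{-1}x_A$ the path comes from $tx_A=tbt^{-1}(tx_A)$ and goes to $ptx_A=tbt^{-1}b'(tx_A)$, so the directions are $tbt^{-1}\delta_+$ and $tbt^{-1}b'\delta_+$, distinct as $b'\ne1$. By (T1) the union is a line that $p$ translates by $2\ell$. Applying $p^{-1}$ to $[px_A,tx_A]$ gives $[x_A,p^{-1}tx_A]$, and $p^{-1}tx_A=b'^{-1}tb^{-1}x_A=b'^{-1}tx_A$.
\end{proof}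

Coordinatize $L$ by signed distance from $x_A$ in units of $2\ell$, so that $p$ acts by $+1$, and define
\[
\kappa_0(v)=\text{the coordinate of }\operatorname{proj}_L(x_C).
\]
This is well defined by Lemma~\ref{lem:Rv}.

\begin{example}\label{ex:U}
The tree $R_{\mathcal U_a}$ has an edge $e=[x_A,x_C]$ with $\operatorname{Stab}(x_A)=A$, $\operatorname{Stab}(x_C)=\langle C,at\rangle$. From $atx_C=x_C$ we get $tx_C=a^{-1}x_C$, a common neighbor of $x_A$ and $tx_A\neq x_A$. So $\ell=2$, the unit is $4$, and the directions of $L$ at $x_A$ are $a^{-1}e$ and $b'^{-1}a^{-1}e$. Therefore $\kappa_0(\mathcal U_a)$ is $\frac14$ if $a=1$, is $-\frac14$ if $a=b'^{-1}$, and is $0$ otherwise. By Lemma~\ref{lem:Rv}, in $R_{[D]^{-1}v}$ the group $H$ acts as in $R_v$ and $C$ fixes $px_C$, so $\kappa_0([D]^{-1}v)=\kappa_0(v)+1$. The vertices $[D]^{-j}\mathcal U_a$ are all adjacent to $\mathcal L_a$, and $\kappa_0([D]^{-j}\mathcal U_a)=\kappa_0(\mathcal U_a)+j$. So $\kappa_0$ makes arbitrarily large jumps across a vertex of $\Lambda_0$.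
\end{example}

The key estimate says that this happens nowhere else.

\begin{proposition}[Bounded jumps]\label{prop:jump}
Let $w\notin\Lambda_0$ be a lower vertex and let $v,v'$ be upper vertices adjacent to $w$. Then $v,v'\neq\mathcal H_0$ and $|\kappa_0(v)-\kappa_0(v')|<7$.
\end{proposition}

The trees $R_v$ and $R_{v'}$ are unrelated a priori, so we compare both with the fixed tree $T$. The computation of Lemma~\ref{lem:axis} is valid in $T$ with $\ell=1$: the axis $L_T$ of $p$ in $T$ passes through $x_0,tx_0,px_0$. Its edges at $x_0$ are $E$ and $b'^{-1}E$, both outgoing, and its edges at $tx_0$ are $E$ and $tbt^{-1}E$, both incoming. Call two adjacent edges of $T$ \emph{coherent} if one is incoming and the other outgoing at the common vertex. Then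
\begin{equation}\label{eq:incoherent}
\text{no two adjacent edges of a translate $gL_T$, $g\in H$, are coherent.}
\end{equation}
For a point $y\in T$ let $\kappa_T(y)$ be half the signed distance from $x_0$ to $\operatorname{proj}_{L_T}(y)$. Lengths in $T$ always refer to the metric in which $E$ has length $1$. Let $f:T\to R$ be the $H$-equivariant map with $f(x_0)=x_A$ that maps $E$ linearly onto $[x_A,tx_A]$. It is simplicial on the tree $T^{(\ell)}$ obtained by subdividing each edge into $\ell$ edges, and by Lemma~\ref{lem:axis} it maps $L_T$ onto $L$ by a homothety, so that $f(r)$ has coordinate $\kappa_T(r)$ for $r\in L_T$.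

The vertex $w$ is described by a word in $\Gamma=H*C$ that does not depend on $v$. We shall see that ellipticity of $w$ in $R$ forces $x_C=f(\xi)$ for a point $\xi\in T$, and that the word determines $\kappa_T(\xi)$ up to a bounded error.

\begin{proof}[Proof of Proposition~\ref{prop:jump}]
Since $w\notin\Lambda_0$, neither $v$ nor $v'$ is $\mathcal H_0$. Steps 1--4 concern $R=R_v$ and apply verbatim to $R_{v'}$.

\emph{The words.} In \emph{case (S)}, $w=\{[A],[C],[\langle s\rangle]\}$ with $\varepsilon(s)=\pm1$. Here $s$ is not conjugate into $C$, by $\varepsilon$, and not into $H$, since otherwise $w\in\Lambda_0$; this is where the hypothesis is used. By (F4) we may conjugate so that $s=h_1c_1\cdots h_nc_n$ with $n\ge1$, $h_i\in H\setminus1$, $c_i\in C\setminus1$. Extend the indices $n$-periodically to $\mathbb Z$. In \emph{case (Q)}, $w=\{[Q]\}$, and after conjugation $Q=\langle C,A^g\rangle$. Conjugating by $c\in C$ replaces $g$ by $cg$, so we may assume $g=h_1c_1\cdots h_nc_nh_{n+1}$ with $n\ge0$, $h_i\in H\setminus1$, $c_i\in C\setminus1$ for $i\le n$, and $h_{n+1}\in H$. Define $\gamma_0=1$ and $\gamma_i=\gamma_{i-1}h_ic_i$,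 for all $i\in\mathbb Z$ in case (S), where $\gamma_{i+n}=s\gamma_i$, and for $0\le i\le n$ in case (Q). For $i<j$ the element $\gamma_i^{-1}\gamma_j=h_{i+1}c_{i+1}\cdots h_jc_j$ is not in $H$, so the cosets $\gamma_iH$ are distinct. In case (S), $s$ is elliptic in $R$. In case (Q), $Q$ is elliptic, so by (T3)
\begin{equation}\label{eq:Qfix}
gx_A=\operatorname{Fix}(A^g)=\operatorname{Fix}(Q)=x_C .
\end{equation}

\emph{Step 1: $x_C\in f(T)$.} Suppose not. Let $m\ne x_C$ be the projection of $x_C$ to the $H$-invariant subtree $f(T)$, and $\eta$ the direction of $m$ at $x_C$. For $h\in H\setminus1$ the path $[x_C,m]\cup[m,hm]\cup[hm,hx_C]$ is geodesic: if $hm\ne m$ because the middle piece lies in $f(T)$ and the outer pieces meet $f(T)$ only in $m$ and $hm$, and if $hm=m$ by (T3). So $[x_C,hx_C]$ is nondegenerate, with direction $\eta$ at $x_C$ and $h\eta$ at $hx_C$. The segments $\gamma_{i-1}[x_C,h_ix_C]$ and $\gamma_i[x_C,h_{i+1}x_C]$ meet at $\gamma_{i-1}h_ix_C=\gamma_ix_C$ with directions $\gamma_{i-1}h_i\eta$ and $\gamma_{i-1}h_ic_i\eta$, which differ by (T3). In case (S) their union is a line translated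 by $s$, so $s$ is not elliptic. In case (Q) append $\gamma_n[x_C,h_{n+1}x_A]$, where $[x_C,h_{n+1}x_A]$ is nondegenerate and starts in direction $\eta$ because $h_{n+1}x_A\in f(T)$; we obtain a geodesic of positive length from $x_C$ to $gx_A$, against \eqref{eq:Qfix}.

\emph{Step 2: extending $f$ to a $\Gamma$-tree.} Lemma~\ref{lem:fold}(c) cannot be applied to $f$ itself, since $R$ has one edge orbit under $\Gamma$, not under $H$. Choose a vertex $\xi$ of $T^{(\ell)}$ with $f(\xi)=x_C$. Let $S$ be the quotient of $\Gamma\times T^{(\ell)}$ by the relation generated by $(\gamma h,y)\sim(\gamma,hy)$ and $(\gamma c,\xi)\sim(\gamma,\xi)$ for $h\in H$, $c\in C$. To see that $S$ is a tree, start from the Bass--Serre tree $\Delta$ of $H*C$. Replace each vertex $\gamma H$ by the copy $\gamma T$ of $T^{(\ell)}$ given by the first relation, and attach the edge of $\Delta$ indexed by $\gamma$ at the class of $(\gamma,\xi)$. The result is a tree, since collapsing the copies recovers $\Delta$, and collapsing instead the edges of $\Delta$ gives $S$. Each copy embeds in $S$, because the geodesic between two points of a copy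 stays in it. Every edge of $S$ lies in exactly one $\gamma T$, $\gamma H\in\Gamma/H$. So the stabilizer of an edge of $T$ lies in $H$ and is trivial; $S$ is good, has $\ell$ edge orbits, and $C$ fixes $\xi$. The rule $(\gamma,y)\mapsto\gamma f(y)$ respects both relations, the second because $C$ fixes $x_C$. It defines a simplicial equivariant map $\hat f:S\to R$ extending $f$, and Lemma~\ref{lem:fold}(c) gives
\begin{equation}\label{eq:bbt}
d\big(\hat f(y),[\hat f(u),\hat f(u')]\big)\le\ell-1\qquad\text{for vertices }u,u'\text{ and }y\in[u,u']\text{ of }S .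
\end{equation}

\emph{Step 3: for a vertex $y$ of $T^{(\ell)}$, the coordinate of $\rho=\operatorname{proj}_L(f(y))$ differs from $\kappa_T(y)$ by less than $\frac12$.} Let $r=\operatorname{proj}_{L_T}(y)$, a vertex of $T^{(\ell)}$, and let $y_\pm\in L_T$ be vertices far out on the two sides. Then $r\in[y,y_+]$ and $[f(y),f(y_+)]=[f(y),\rho]\cup[\rho,f(y_+)]$. If $f(r)\in L$ lies on the negative side of $\rho$, its distance to this segment is $d(f(r),\rho)$, which is at most $\ell-1$ by \eqref{eq:bbt}. If it lies on the positive side, use $y_-$. So $d(f(r),\rho)\le\ell-1$, and we divide by $2\ell$. In particular, for $y=\xi$,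
\begin{equation}\label{eq:xi}
|\kappa_0(v)-\kappa_T(\xi)|<\tfrac12 .
\end{equation}

\emph{Case (Q).} The segments $\gamma_{i-1}[\xi,h_i\xi]$, $1\le i\le n$, run from $\gamma_{i-1}\xi$ to $\gamma_{i-1}h_i\xi=\gamma_i\xi$, and $\gamma_n[\xi,h_{n+1}x_0]$ runs from $\gamma_n\xi$ to $gx_0$. They lie in distinct copies of $T$, so no two share an edge, and by (T1) the concatenation is a geodesic of $S$. Both endpoints map to $x_C$, by \eqref{eq:Qfix}. By \eqref{eq:bbt} for $y=\gamma_n\xi$ we get $d(\gamma_nx_C,x_C)\le\ell-1$. Since $\gamma_n^{-1}x_C=\gamma_n^{-1}gx_A=h_{n+1}x_A$, this says $d(x_C,h_{n+1}x_A)\le\ell-1$. Projecting to $L$ changes coordinates by less than $\frac12$, and Step 3 for $y=h_{n+1}x_0$ gives $|\kappa_0(v)-\kappa_T(h_{n+1}x_0)|<1$. The same holds for $v'$ with the same $h_{n+1}$, so $|\kappa_0(v)-\kappa_0(v')|<2$. From now on we are in case (S).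

\emph{Step 4: for all $i$ and all $g\in H$,}
\begin{equation}\label{eq:short}
\operatorname{length}\big([\xi,h_i\xi]\cap gL_T\big)<3 .
\end{equation}
Let $P=\bigcup_{i\in\mathbb Z}\gamma_{i-1}[\xi,h_i\xi]\subset S$. As in case (Q) the concatenation is geodesic. Not all pieces are points: otherwise all $h_i$ are elliptic in $T$, so $\varepsilon(h_i)=0$ and $\varepsilon(s)=0$. Hence $P$ is a line translated by $s$. In $R$, however, $s$ fixes a vertex $q$, and the map $\hat f$ must crush $P$ into a small ball. Indeed, let $y$ be a vertex of $P$ and $\rho=\hat f(y)\neq q$. As $s$ and $s^2$ are nontrivial, the directions of $s^{-1}\rho,\rho,s\rho$ at $q$ are distinct by (T3), so the point of $[s^{-1}\rho,s\rho]$ nearest to $\rho$ is $q$. Since $y\in[s^{-1}y,sy]$, \eqref{eq:bbt} gives $d(\rho,q)\le\ell-1$. Translating back, $f$ maps every vertex of $T^{(\ell)}$ on $[\xi,h_i\xi]$ to within $\ell-1$ of $q_i=\gamma_{i-1}^{-1}q$.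

Let $y_0,y_1,y_2$ be consecutive vertices of $T$ on $[\xi,h_i\xi]$. We have $d(f(y_0),f(y_1))=\ell$. If $f(y_1)=q_i$, or if $f(y_0)$ and $q_i$ lie in different directions at $f(y_1)$, then $d(f(y_0),q_i)\ge\ell$, which is false. The same holds for $y_2$. So $f(y_0)$ and $f(y_2)$ lie in the same direction at $f(y_1)$. If $y_1=hx_0$, the outgoing edges $haE$ map to the directions $ha\delta_+$ and the incoming edges $hat^{-1}E$ to the directions $ha\delta_-$, $a\in A$. By (T3) distinct outgoing edges give distinct directions, and so do distinct incoming edges. So $[y_0,y_1]$ and $[y_1,y_2]$ are coherent. A segment of length at least $3$ contains three consecutive vertices of $T$, so \eqref{eq:short} follows from \eqref{eq:incoherent}.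

\emph{Step 5.} Let $\xi'\in T$ be the point obtained for $v'$; it satisfies \eqref{eq:xi} with $v'$ and \eqref{eq:short} with the same $h_i$. Let $r,r'$ be the projections of $\xi,\xi'$ to $L_T$. We claim $d(r,r')<12$. Then $|\kappa_T(\xi)-\kappa_T(\xi')|<6$, and \eqref{eq:xi} finishes the proof.

Suppose $d(r,r')\ge12$. We show that then each $h=h_i$ has a power in $\langle p\rangle$. Let $I=[r,r']\subset[\xi,\xi']\cap L_T$, and let $J=[\alpha,\beta]\subset I$ be the set of points at distance at least $3$ from $r$ and $r'$, with $\alpha$ nearer to $\xi$. Its length is at least $6$.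

(i) \emph{For $g=h^{\pm1}$, $J\subset[g\xi,g\xi']$, and this geodesic passes $\alpha$ before $\beta$.} The segments $[\xi,g\xi]$ and $[\xi',g\xi']$ meet $L_T$ in length less than $3$; for $g=h^{-1}$ this holds because $[\xi,h^{-1}\xi]\cap L_T=h^{-1}([\xi,h\xi]\cap hL_T)$. We have $[\xi,\xi']\subset[\xi,g\xi]\cup[g\xi,g\xi']\cup[g\xi',\xi']$. The first set meets $I$ in an initial segment or not at all, the third in a terminal segment or not at all, and both are shorter than $3$, so they miss $J$. Thus $J\subset[g\xi,g\xi']$. If $\beta$ came first, then $[\xi,\alpha]\cup[\alpha,\beta]\cup[\beta,g\xi]$ would be geodesic by (T1), so $J\subset[\xi,g\xi]\cap L_T$, which is too long.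

(ii) \emph{$h$ is hyperbolic and $J\subset\operatorname{Ax}(h)$.} By (i) for $g=h^{-1}$, $hJ\subset[\xi,\xi']$ with $h\alpha$ before $h\beta$. So $h|_J$ is a shift along $[\xi,\xi']$ by some distance $\lambda\geq0$, and $\lambda\ne0$, since otherwise $h\ne1$ fixes an edge. For $y$ in the interior of $J$, $h$ carries the directions of $\xi$ and of $\xi'$ at $y$ to the directions of $\xi$ and of $\xi'$ at $hy$. If $hy$ lies toward $\xi'$ from $y$, then $h^2y$ lies in the direction of $\xi'$ at $hy$ and $y$ in the direction of $\xi$; the other case is the same with $\xi,\xi'$ exchanged. By (T2), $h$ is hyperbolic with translation length $\lambda$, a positive integer, and $y\in\operatorname{Ax}(h)$.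

(iii) \emph{$\lambda\le2$.} Let $y'$ be the projection of $\xi'$ to $\operatorname{Ax}(h)$. By (T2), $[y',hy']\subset[\xi',h\xi']$, and the tiles $h^j[y',hy']$ of length $\lambda$ cover $\operatorname{Ax}(h)$. By \eqref{eq:short} for $\xi'$ and $g=h^{-j}$, each tile meets $L_T\supset J$ in length less than $3$. If $\lambda\ge3$, then $J$ contains no tile, so it lies in the union of two tiles and is shorter than $6$, a contradiction.

(iv) \emph{$\varepsilon(h)=0$.} The subtree $L_T\cap hL_T$ is a union of edges of $T$ and contains $J\cap hJ$, of length at least $4$. So it contains three consecutive edges $e_1,e_2,e_3$, numbered in the direction of $p$. Both $p$ and $p'=hp^{\pm1}h^{-1}$, for a suitable sign, translate by $2$ in this direction, so $pe_1=e_3=p'e_1$ and $p=p'$. Hence $hL_T=L_T$, and $\operatorname{Ax}(h)=L_T$ by (T2). For a suitable sign $h^2p^{\pm\lambda}$ fixes $L_T$ pointwise and is trivial. As $\varepsilon(p)=0$, we get $\varepsilon(h)=0$.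

Summing over $i$ gives $\varepsilon(s)=\sum_{i=1}^n\varepsilon(h_i)=0$, contradicting $\varepsilon(s)=\pm1$.
\end{proof}

\section{A height function}\label{sec:height}

Transport the coordinate to all hubs: for an upper vertex $v\ne\mathcal H_j$ put $\kappa_j(v)=\kappa_0(\phi^{-j}v)$. Then $\kappa_{j+1}(\phi v)=\kappa_j(v)$, and Proposition~\ref{prop:jump} holds with $\kappa_j,\mathcal H_j,\Lambda_j$ in place of $\kappa_0,\mathcal H_0,\Lambda_0$. We need to relate consecutive coordinates, so we express $\kappa_1$ in the tree $R_v$.

Let $v\ne\mathcal H_1$. By Lemma~\ref{lem:Rv}, $R_{\phi^{-1}v}$ is $R_v$ with $\gamma$ acting as $\Phi(\gamma)$. By \eqref{eq:Phi}, $A$ still fixes $x_A$, the elements $t,p$ act as $t_1,p_1$, and $C$ fixes $p_1^Nx_C$. Let $L_1$ be the axis of $p_1$ in $R_v$, with origin $x_A$ and with $p_1$ acting by $+1$. Let $\delta^*$ be the direction of $tkx_A$ at $x_A$, so that $t_1x_A$ lies in direction $z\delta^*$. By Lemma~\ref{lem:axis},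
\begin{equation}\label{eq:kappa1}
\begin{array}{l}
\kappa_1(v)=N+(\text{coordinate of }\operatorname{proj}_{L_1}(x_C)),\\[2pt]
\text{and the directions of $L_1$ at $x_A$ are $z\delta^*$ and $b'^{-1}z\delta^*$.}
\end{array}
\end{equation}
The summand $N$ is the effect of $D^N$. The next lemma says that a vertex which is twisted at all around one hub is seen from the next hub at the exact position $N$. It is the only place where $b'\notin\{z,z^{-1}\}$ and $z\neq1$ are used, and the hypothesis $|A|\ge4$ serves only to find such a $b'$.

\begin{lemma}[Dichotomy]\label{lem:dich}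
If $v\ne\mathcal H_j,\mathcal H_{j+1}$ is upper and $|\kappa_j(v)|\ge\frac12$, then $\kappa_{j+1}(v)=N$.
\end{lemma}

\begin{proof}
Applying $\phi^{-j}$, let $j=0$, and use the notation of Lemma~\ref{lem:axis}. The projection of $x_C$ to $L$ is at distance at least $\ell$ from $x_A$, so $[x_A,x_C]$ starts with $[x_A,\eta tx_A]$ for some $\eta\in\{1,b'^{-1}\}$, and $x_C$ lies in direction $\eta\delta_+$. As $k\ne1$ fixes $x_C\neq x_A$, (T3) gives $[x_A,kx_A]=[x_A,x_C]\cup k[x_C,x_A]$. So $[tx_A,tkx_A]$ starts with the segment $[tx_A,t\eta tx_A]$ of length $\ell$. This segment is not $[tx_A,x_A]$: otherwise $t\eta t\in H\cap\operatorname{Stab}(x_A)=A$, whereas $\varepsilon(t\eta t)=2$. Hence in the path from $x_A$ to $tx_A$ to $tkx_A$ less than the whole first segment cancels, and $\delta^*=\delta_+$. By (T3), $\eta\delta_+\in\{z\delta_+,b'^{-1}z\delta_+\}$ would mean $\eta\in\{z,b'^{-1}z\}$. For $\eta=1$ this reads $z\in\{1,b'\}$, and for $\eta=b'^{-1}$ it reads $z\in\{b'^{-1},1\}$; all are excluded. So $[x_A,x_C]$ leaves $L_1$ at $x_A$, and \eqref{eq:kappa1} gives $\kappa_1(v)=N$.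
\end{proof}

\begin{lemma}\label{lem:hubs}
\begin{enumerate}
\item[(a)] $|\kappa_0(\mathcal U_a)|\le\frac14$ and $|\kappa_1(\mathcal U_a)-N|\le\frac14$ for all $a\in A$.
\item[(b)] The hubs $\mathcal H_i$ are distinct, $\kappa_j(\mathcal H_i)=N$ for $j>i$, and $|\kappa_j(\mathcal H_i)|<\frac12$ for $j<i$.
\item[(c)] The links $\Lambda_i$ are pairwise disjoint.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By type, $\mathcal U_a\ne\mathcal H_0,\mathcal H_1$. The first bound is in Example~\ref{ex:U}. In the same tree $tkx_C=tx_C=a^{-1}x_C$ is a common neighbor of $x_A$ and $tkx_A\neq x_A$, so $d(x_A,t_1x_A)=2$ and the unit on $L_1$ is $4$. The projection of $x_C$ to $L_1$ is within $d(x_A,x_C)=1$ of $x_A$.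

(b) We first compute $\kappa_1(\mathcal H_0)=N$ and $\kappa_0(\mathcal H_1)=0$. In $R_{\mathcal H_0}$ there is an edge $e=[x_A,x_C]$ with endpoint stabilizers $H$ and $C$. Applying $t$ to the geodesic $x_A,x_C,kx_A$ gives $x_A,tx_C,tkx_A$, so $\delta^*=te$. The directions $zte$ and $b'^{-1}zte$ of $L_1$ differ from $e$, since $zt$ and $b'^{-1}zt$ have $\varepsilon=1$ and are nontrivial. So $x_C$ projects to $x_A$ and $\kappa_1(\mathcal H_0)=N$. In $R_{\mathcal H_1}$ there is, by \eqref{eq:phiL}, an edge $e=[x_A,x_C]$ with endpoint stabilizers $\langle A,tk\rangle$ and $C$. Applying $tk$ to $x_A,x_C,k^{-1}x_A$ gives $x_A,tkx_C,tx_A$, so the directions of $L$ are $tke$ and $b'^{-1}tke$, again different from $e$. So $\kappa_0(\mathcal H_1)=0$. Translating, $\kappa_{i+1}(\mathcal H_i)=N$ and $\kappa_{i-1}(\mathcal H_i)=0$ for all $i$.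

Suppose $\mathcal H_i=\mathcal H_j$ with $j-i>0$ minimal; then $j\ge i+2$. Since $\mathcal H_i\ne\mathcal H_m$ for $i<m<j$, Lemma~\ref{lem:dich} gives $N=\kappa_{i+1}(\mathcal H_i)=\dots=\kappa_{j-1}(\mathcal H_i)$, whereas $\kappa_{j-1}(\mathcal H_j)=0$. So the hubs are distinct, and Lemma~\ref{lem:dich} gives $\kappa_j(\mathcal H_i)=N$ for all $j>i$ by induction. If $j<i$ and $|\kappa_j(\mathcal H_i)|\ge\frac12$, then $j\le i-2$ and Lemma~\ref{lem:dich} gives $\kappa_{j+1}(\mathcal H_i)=\dots=\kappa_{i-1}(\mathcal H_i)=N\ne0$, a contradiction.

(c) Let $w\in\Lambda_i\cap\Lambda_j$, $i<j$. As $\Lambda_i\cap\Lambda_{i+1}=\emptyset$, we have $j\ge i+2$ and $w\notin\Lambda_{i+1}$. Proposition~\ref{prop:jump} gives $|\kappa_{i+1}(\mathcal H_i)-\kappa_{i+1}(\mathcal H_j)|<7$, but by (b) this difference exceeds $100-\frac12$.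
\end{proof}

Part (b) suggests how to read $\kappa_j$: a value near $N=100$ means that $v$ lies before $\mathcal H_j$, a small value means that $v$ has passed it. We cut in the middle. For an upper vertex $v$ let
\[
\operatorname{Pass}(v)=\{j\in\mathbb Z:\ v\ne\mathcal H_j,\ \kappa_j(v)<50\}.
\]
This set is downward closed. For a hub, $\operatorname{Pass}(\mathcal H_i)=(-\infty,i-1]$ by Lemma~\ref{lem:hubs}(b), intervals being taken in $\mathbb Z$. If $v$ is not a hub and $j\notin\operatorname{Pass}(v)$, then $\kappa_{j+1}(v)=N$ by Lemma~\ref{lem:dich}, so $j+1\notin\operatorname{Pass}(v)$.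

\begin{lemma}\label{lem:pass}
Let $v,v'$ be upper vertices adjacent to a lower vertex $w$.
\begin{enumerate}
\item[(a)] If $w\in\Lambda_i$, then $\operatorname{Pass}(v)$ is $(-\infty,i-1]$ or $(-\infty,i]$.
\item[(b)] The sets $\operatorname{Pass}(v)$ and $\operatorname{Pass}(v')$ differ by at most one element.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $j\ne i$ we have $w\notin\Lambda_j$, so Proposition~\ref{prop:jump} gives $v\ne\mathcal H_j$ and $|\kappa_j(v)-\kappa_j(\mathcal H_i)|<7$. Thus $\kappa_j(v)<8$ for $j<i$ and $\kappa_j(v)>93$ for $j>i$.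

(b) If $w$ lies in some $\Lambda_i$, use (a). Otherwise $v,v'$ are not hubs and $|\kappa_j(v)-\kappa_j(v')|<7$ for all $j$. If $j\in\operatorname{Pass}(v')\setminus\operatorname{Pass}(v)$, then $\kappa_j(v')>43$, so $\kappa_{j+1}(v')=N$ by Lemma~\ref{lem:dich}, and $j$ is the largest element of $\operatorname{Pass}(v')$. So there is at most one such $j$. Downward closed sets are nested, and the roles of $v,v'$ are symmetric.
\end{proof}

\begin{proposition}\label{prop:height}
For every upper vertex $v$ there is $P(v)\in\mathbb Z$ with $\operatorname{Pass}(v)=(-\infty,P(v)]$. We have $P(\phi v)=P(v)+1$, $P(\mathcal H_i)=i-1$, $P(u_{i,a})=i$, and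
\begin{equation}\label{eq:lip}
d(v,v')\ge2\,|P(v)-P(v')|\qquad\text{for all upper }v,v'.
\end{equation}
Each $\gamma_a$ is a bi-infinite geodesic, and $\|\phi\|=2$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:hubs}(a), $\operatorname{Pass}(\mathcal U_a)$ contains $0$ and not $1$, so it is $(-\infty,0]$. A path of length $2r$ between upper vertices crosses $r$ lower vertices, and each crossing changes $\operatorname{Pass}$ by at most one element. By Proposition~\ref{prop:connected}, every $\operatorname{Pass}(v)$ differs from $(-\infty,0]$ by a finite set; being downward closed, it has the stated form, and \eqref{eq:lip} follows. From $\kappa_{j+1}(\phi v)=\kappa_j(v)$ we get $P(\phi v)=P(v)+1$ and so $P(u_{i,a})=i$. By \eqref{eq:lip}, the subpath of $\gamma_a$ from $u_{i,a}$ to $u_{j,a}$, of length $2|i-j|$, is geodesic, and every finite subpath lies in such a one. Also $d(v,\phi^jv)\ge2j$ for $v$ upper and $j\geq0$. Conversely, by \eqref{eq:shift} $\phi^jw_{0,a}=w_{j,az^j}$, and $w_{j,a},w_{j,az^j}$ are both adjacent to $\mathcal H_j$, so $d(w_{0,a},\phi^jw_{0,a})\le2j+2$.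
\end{proof}

\section{Axes of powers}\label{sec:axes}

By Lemma~\ref{lem:types} and Propositions~\ref{prop:connected} and~\ref{prop:height}, it remains to prove the equivalence in Theorem~\ref{thm:main}. Let $n\ge1$.

\subsection*{If $z^n=1$, then $\phi^n$ has an axis}
By \eqref{eq:shift}, $\phi^nw_{i,a}=w_{i+n,az^n}=w_{i+n,a}$ and $\phi^nu_{i,a}=u_{i+n,a}$. So every geodesic $\gamma_a$ is an axis of $\phi^n$, shifted by $2n$.

\subsection*{If $\phi^n$ has an axis, then $z^n=1$}
Let $(y_i)$ be an axis, $\phi^ny_i=y_{i+\tau}$; reversing the indices if necessary, $\tau>0$. Then $\tau=\|\phi^n\|=2n$. The vertices alternate between lower and upper. Let $u_i$ be the consecutive upper vertices and $w_i$ the lower vertex between $u_{i-1}$ and $u_i$, so that $\phi^nu_i=u_{i+n}$ and $\phi^nw_i=w_{i+n}$. Since $P(u_{i+n})=P(u_i)+n$ and $|P(u_i)-P(u_{i-1})|\le1$, every step raises $P$ by exactly one. Shift the indices so that $P(u_i)=i$.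

In the model, a path that always gains height has no choice but to follow a line. In the complex we must first show that the axis is forced through the links of all hubs. The reason is that $\kappa_i$ has to drop from $100$ to below $50$ within two crossings, which bounded jumps cannot achieve.

\emph{Claim: $w_i\in\Lambda_i$ for all $i$.} First note that for all $i,m$
\begin{equation}\label{eq:index}
w_i\in\Lambda_m\ \Longrightarrow\ m=i,
\end{equation}
since Lemma~\ref{lem:pass}(a) gives $\{i-1,i\}=\{P(u_{i-1}),P(u_i)\}\subset\{m-1,m\}$. Suppose that $w_i$ lies in no $\Lambda_m$. Then $u_{i-1},u_i$ are not hubs. We have $i\in\operatorname{Pass}(u_i)$, so $\kappa_i(u_i)<50$, and Proposition~\ref{prop:jump} gives $\kappa_i(u_{i-1})<57$. On the other hand $\kappa_i(u_{i-2})=100$. Indeed, if $u_{i-2}$ is not a hub, then $i-1\notin\operatorname{Pass}(u_{i-2})$ means $\kappa_{i-1}(u_{i-2})\ge50$, and Lemma~\ref{lem:dich} applies; if $u_{i-2}=\mathcal H_m$, then $m-1=P(u_{i-2})=i-2$, and $\kappa_i(\mathcal H_{i-1})=100$ by Lemma~\ref{lem:hubs}(b). So $\kappa_i$ jumps by more than $43$ across $w_{i-1}$, and Proposition~\ref{prop:jump}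 forces $w_{i-1}\in\Lambda_i$. This contradicts \eqref{eq:index}. So $w_i$ lies in some $\Lambda_m$, and $m=i$.

By Lemma~\ref{lem:link}, $w_i=\phi^i(\mathcal L_{a_i})$ with $a_i\in A$. The vertices $w_i$ and $w_{i+1}$ have the common neighbor $u_i$. Applying $\phi^{-i}$ and \eqref{eq:phiL}, the vertices $\mathcal L_{a_i}$ and $\mathcal L'_{a_{i+1}z}$ have a common neighbor, so $a_i=a_{i+1}z$ by Lemma~\ref{lem:match}. Hence $a_n=a_0z^{-n}$; in other words $w_i=w_{i,a_0}$ for all $i$. Finally, $\phi^nw_0=w_n$ gives $\phi^n(\mathcal L_{a_0})=\phi^n(\mathcal L_{a_n})$, so $a_0=a_n=a_0z^{-n}$ by Lemma~\ref{lem:link}, and $z^n=1$.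

This completes the proof of Theorem~\ref{thm:main}.\hfill$\square$

\begin{thebibliography}{9}

\bibitem{HM}
Michael Handel and Lee Mosher,
\emph{Relative free splitting and free factor complexes: An overview},
arXiv:2607.19249 (2026).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
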